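# Counting the longest allowed paths in $P_k$-free graphs, $k$ even

## Vertices joined to everything fall short by a factor of $n$

All graphs are finite and simple. $P_k$ is the path with $k$ edges, so it has $k+1$ vertices. For graphs $T,G$ let $\mathcal N(T,G)$ be the number of (not necessarily induced) copies of $T$ in $G$. For instance $\mathcal N(P_2,K_{1,3})=3$. Let $\mathrm{ex}(n,T,H)$ be the maximum of $\mathcal N(T,G)$ over all $H$-free graphs $G$ on $n$ vertices. If $P_k$ is forbidden, the longest path still allowed is $P_{k-1}$. How many copies of it can there be? In other words, what is $\mathrm{ex}(n,P_{k-1},P_k)$ for large $n$?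

We study even $k$ and write $k=2t+2$ with $t\ge 1$, so that $t=\lfloor (k-1)/2\rfloor$. Then $P_{k-1}$ has $2t+2$ vertices, and $G$ is $P_k$-free exactly when it has no path on $2t+3$ vertices. A copy of a path corresponds to two vertex sequences, its two orientations. We write $N(G)=\mathcal N(P_{k-1},G)$ and $a^{\underline t}=a(a-1)\cdots(a-t+1)$, the number of sequences of $t$ distinct elements of an $a$-set.

Here is a first guess. Take $t$ vertices and join them to each other and to everything else. A path then alternates at best between these $t$ vertices and the rest, so it has at most $2t+1$ vertices. We are allowed $2t+2$, so we add one edge $yz$ among the remaining $n-t$ vertices. Call the result $J_n$. A path in $J_n$ that uses $m\le t$ of the special vertices is cut by them into at most $m+1$ segments. All of these are single vertices, except that one may be the pair $yz$. So it has at most $m+(m+1)+1\le 2t+2$ vertices, and $J_n$ is $P_k$-free. A path on exactly $2t+2$ vertices must have $m=t$ and must contain $yz$ as a segment. Choose the order of the special vertices, the place of the pair among the $t+1$ segments,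 its orientation and the other $t$ vertices, and divide by $2$ for the orientation of the path. This gives
$$N(J_n)=(t+1)!\,(n-t-2)^{\underline t}.$$

Test this for $k=4$, that is, $t=1$. Then $J_n$ is a triangle with pendant edges at one vertex, and $N(J_n)=2(n-3)$. A competitor is the double star: an edge $uv$ with $a$ leaves at $u$ and $b$ leaves at $v$, $a+b=n-2$. It has no path on $5$ vertices and has $ab$ paths on $4$ vertices, at best $\lfloor (n-2)^2/4\rfloor$. For $n=8$ the values are $10$ and $9$. For $n=9$ they are $12$ and $12$, and for $n=10$ they are $14$ and $16$. So the guess wins for small $n$ and loses for large $n$, by an order of magnitude. Disjoint copies of $K_4$ are also strong at first: each has $4!/2=12$ copies of $P_3$, so $n=12$ gives $36$, against $25$ for the double star. At $n=16$ it is $48$ against $49$. Any clean answer can only hold for large $n$.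

Test it for $k=6$, $t=2$: $N(J_n)=6(n-4)(n-5)$. The competitor is now a triangle $d_1d_2v$, a set $A$ of $a$ vertices joined to $d_1,d_2$, and $b$ leaves at $v$, with $a+b=n-3$. It contains the paths $\ell\,v\,d\,x\,d'\,x'$ with $\ell$ a leaf, $\{d,d'\}=\{d_1,d_2\}$ and $x,x'\in A$ distinct: $2a(a-1)b$ of them. With $n=21$ and $(a,b)=(12,6)$ this is $1584$ against $1632$ for $J_n$. With $n=22$ and $(a,b)=(13,6)$ it is $1872$ against $1836$. The guess $J_n$ has order $n^t$, the competitor order $n^{t+1}$.

## Two groups of hubs

The competitors use $t+1$ special vertices ("hubs") instead of $t$, but do not allow a path to alternate through all of them. Let us try every way to do this with two groups. Take a clique on $P\sqcup Q$ with $|P|=p\ge1$, $|Q|=q\ge1$, $p+q=t+1$, and independent sets $A,B$ of sizes $a,b$ with no edges between them. Join $A$ completely to $P$ and $B$ completely to $Q$.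

This graph is $P_k$-free. Indeed $A\cup B$ is independent, so a path with $2t+3$ vertices, at most $t+1$ of them hubs, must contain all $t+1$ hubs, alternating with $t+2$ vertices of $A\cup B$. But then consecutive hubs on the path have a common neighbor in $A\cup B$ and lie in the same group, so all hubs lie in one group, a contradiction.

It contains the paths that alternate between $A$ and $P$, cross one edge from $P$ to $Q$, and then alternate between $Q$ and $B$, starting in $A$ and ending in $B$. There are $p!\,q!\,a^{\underline p}b^{\underline q}$ of them. With $a\approx \frac{p}{t+1}n$ and $b\approx\frac q{t+1}n$ (weighted AM–GM) this is about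
$$\frac{p!\,p^p\,q!\,q^q}{(t+1)^{t+1}}\,n^{t+1}.$$
The ratio of consecutive values of $p!\,p^p$ is $(p+1)^2(1+\frac1p)^p$, which increases with $p$. So $p!\,p^p$ is log-convex, and the product is largest at the extremes, $q=1$ or $p=1$. For $t=3$: $(p,q)=(3,1)$ gives $162/256$, and $(2,2)$ gives $64/256$.

**Definition.** For $r\ge2$ and positive integers $a,b$, the graph $S^{(r)}_{a,b}$ on $a+b+r$ vertices consists of a clique on $r$ vertices and independent sets $A,B$ of sizes $a,b$. For a fixed vertex $v$ of the clique, $v$ is joined to all of $B$, and every other clique vertex is joined to all of $A$. Let $\mathcal S^{(r)}_n$ be the family of all such graphs on $n$ vertices. For even $k$, $H_{n,k}$ is a graph in $\mathcal S^{(t+1)}_n$ that maximizes the number of copies of $P_{k-1}$.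

For $t=1$ this is the double star, for $t=2$ the competitor above. The following conjecture comes from Ervin Győri, Nika Salia, Casey Tompkins, Oscar Zamora, "The maximum number of $P_\ell$ copies in $P_k$-free graphs", arXiv:1803.03240 (2018): for even $k\ge4$ and all $n\ge n_0(k)$, $\mathrm{ex}(n,P_{k-1},P_k)=\mathcal N(P_{k-1},H_{n,k})$. For $k=4$ this is easily checked. For $k=6$ it is known that $\mathrm{ex}(n,P_5,P_6)=\mathcal N(P_5,H_{n,6})=\frac{8n^3}{27}+O(n^2)$ for all $n\ge n_1$. We shall prove the conjecture for every even $k\ge 4$. Put
$$M(n)=\max_{a+b=n-t-1}t!\,a^{\underline t}\,b,\qquad \rho=\Big(\frac t{t+1}\Big)^t>\frac1e,\qquad \gamma=\frac{t!}{t+1}\,\rho=\frac{t!\,t^t}{(t+1)^{t+1}}.$$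
(The inequality is $(1+\frac1t)^t<e$.)

**Theorem 1.** For each $t\ge1$ there is $n_0$ with $\mathrm{ex}(n,P_{k-1},P_k)=M(n)=\mathcal N(P_{k-1},H_{n,k})$ for all $n\ge n_0$. The maximum in $M(n)$ is attained at $a=\lfloor \frac{t(n-t)}{t+1}\rfloor$, $b=\lceil\frac{n-t}{t+1}\rceil-1$.

**Theorem 2.** Let $t\ge2$.

(a) For $n\ge n_0$ the extremal graphs are exactly these: $V=D\sqcup\{v\}\sqcup A\sqcup B$, $|D|=t$, $G[D]$ arbitrary, $v$ joined to all of $D\cup B$, $A$ completely joined to $D$, no other edges, and $(|A|,|B|)$ attaining $M(n)$.

(b) For every $\varepsilon>0$ there are $\eta>0$, $n_1$ such that every $P_k$-free $G$ on $n\ge n_1$ vertices with $N(G)\ge(\gamma-\eta)n^{t+1}$ has a component on $\ge(1-\varepsilon)n$ vertices that is a spanning subgraph of some $S^{(t+1)}_{a,b}$.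

## The lower bound and the optimal sizes

We have just seen (with $q=1$) that $S^{(t+1)}_{a,b}$ is $P_k$-free and that it contains the $t!\,a^{\underline t}b$ paths
$$\ell\,v\,d_1a_1d_2a_2\cdots d_ta_t ,\qquad \ell\in B,\ (d_i)\text{ an order of the clique minus }v,\ a_i\in A\text{ distinct.}$$
Hence for large $n$, so that the optimal $a,b$ are positive, $\mathrm{ex}(n,P_{k-1},P_k)\ge N(H_{n,k})\ge M(n)$. For the first part of Theorem 1 it remains to show $\mathrm{ex}(n,P_{k-1},P_k)\le M(n)$.

For the optimal sizes put $m=n-t-1$ and $b=m-a$. For $a<t$ the product is $0$. For $a\ge t$, passing from $a$ to $a+1$ does not decrease $a^{\underline t}b$ if and only if $(a+1)(b-1)\ge(a-t+1)b$, since $(a+1)^{\underline t}/a^{\underline t}=(a+1)/(a-t+1)$. This says $tb\ge a+1$, that is, $a\le (tm-1)/(t+1)$. So the product first does not decrease and then decreases, and an optimal choice is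
$$a=\Big\lfloor\frac{tm-1}{t+1}\Big\rfloor+1=\Big\lfloor\frac{t(m+1)}{t+1}\Big\rfloor=\Big\lfloor\frac{t(n-t)}{t+1}\Big\rfloor,\qquad b=(n-t)-1-a=\Big\lceil\frac{n-t}{t+1}\Big\rceil-1 .$$
In particular $M(n)\ge\gamma n^{t+1}-O(n^t)$.

## The case $k=4$ by hand

Here $t=1$ and $M(n)=\lfloor (n-2)^2/4\rfloor$. Let $Q$ be a connected graph on $h\ge5$ vertices without a path on $5$ vertices. It has no cycle of length $\ge5$. It has no $C_4$ either, because some further vertex would be adjacent to the cycle and give a path on $5$ vertices.

Suppose $Q$ has a triangle $xyz$. As $h\ge 5$, some outside vertex is adjacent to it, say $u\sim x$. Then $u\not\sim y$ and $u\not\sim z$, since there is no $C_4$. An outside vertex $w\ne u$ is not adjacent to $y$, $z$ or $u$, because of the paths $w\,y\,z\,x\,u$, $w\,z\,y\,x\,u$ and $w\,u\,x\,y\,z$. So every outside vertex adjacent to the triangle is adjacent only to $x$ in it. Each of them can play the role of $u$, so none of them has an outside neighbor. As $Q$ is connected, all outside vertices are pendant at $x$. A path on $4$ vertices contains exactly one outside vertex (two would give the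 complete path $u\,x\,u'$), so $N(Q)=2(h-3)$.

If $Q$ has no triangle, it has no cycle at all, so it is a tree with no path on $5$ vertices: a star or a double star. Hence $N(Q)\le\lfloor(h-2)^2/4\rfloor$. For $h\le4$ we have $N(Q)\le12$, and $N(Q)=0$ for $h\le3$. In all cases
$$N(Q)\le\varphi(h):=\max\big(3h,\tfrac{(h-2)^2}4\big),$$
a convex function with $\varphi(1)=3$.

If $G$ has $c\ge2$ components, convexity moves all surplus into one of them: $N(G)\le3(c-1)+\varphi(n-c+1)$. This is convex in $c$, so it is at most its maximum over $c\in\{2,n\}$, which is $\max\{3n,\,3+\frac{(n-3)^2}4\}$. For $n\ge20$ this is less than $\lfloor\frac{(n-2)^2}4\rfloor$: we have $\frac{(n-2)^2-(n-3)^2}{4}=\frac{2n-5}4>3+\frac14$, and $(n-2)^2-1>12n$ because $n^2-16n+3>0$. If $c=1$, then $N(G)\le\max\{2(n-3),\lfloor\frac{(n-2)^2}4\rfloor\}=M(n)$. This proves Theorem 1 for $t=1$. **From now on $t\ge2$.**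

## Three textbook theorems and a crude upper bound

**Erdős–Gallai.** A $P_k$-free graph on $h$ vertices has at most $(k-1)h/2$ edges. (Disjoint copies of $K_k$ show equality.)

**Chvátal.** Let a graph on $N\ge3$ vertices have degrees $\delta_1\le\dots\le\delta_N$. If for every $i<N/2$ the inequality $\delta_i\le i$ implies $\delta_{N-i}\ge N-i$, then the graph is Hamiltonian. (For $C_4$ the premise $\delta_1\le1$ fails, so the condition holds. For $K_{1,3}$ we have $\delta_1=1$ but $\delta_3=1<3$.)

**Brègman.** A square $0/1$ matrix with row sums $r_i\ge1$ satisfies $\mathrm{perm}\le\prod_i(r_i!)^{1/r_i}$. The permanent counts the perfect matchings of the corresponding bipartite graph. (A block-diagonal matrix with all-one blocks gives equality.)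

Let $G$ be $P_k$-free on $n$ vertices and $\kappa=2t+1=k-1$. By Erdős–Gallai every subgraph on $h$ vertices has degree sum at most $\kappa h$. Thus it has at most $\kappa h$ ordered pairs $(u,v)$ with $uv$ an edge, and it has a vertex of degree at most $\kappa$. Remove such vertices one by one and direct the edges away from the removed vertex. We get an orientation of $G$ in which all out-degrees are at most $\kappa$. Finally, a path on $2t+2$ vertices is determined by the $t+1$ disjoint ordered edges $v_1v_2,\,v_3v_4,\dots$, so
$$N(G')\le(\kappa h)^{t+1}\quad\text{for every }P_k\text{-free }G'\text{ on }h\text{ vertices}.\tag{1}$$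
So $n^{t+1}$ is the right order, and the whole matter is the constant and then the exact value.

## Hubs, the graph $F$, and filling

Fix $\delta\in(0,1)$, put $C=4t+20$, and let $n$ be large in terms of $\delta$ and $t$.

**Definition.** A vertex is a hub if it has degree $\ge\delta n$. $L$ is the set of hubs and $S=V\setminus L$ the set of low vertices. As the degree sum is at most $\kappa n$, $|L|\le\kappa/\delta$. For $c\in L$ let $\Gamma(c)=N_G(c)\cap S$, and for $x\in S$ let $\Lambda(x)=N_G(x)\cap L$. Let $F$ be the graph on $L$ in which $c\sim c'$ if and only if $|\Gamma(c)\cap\Gamma(c')|\ge C$. The symbols $\sim,\not\sim$ between hubs always refer to $F$. A low vertex $x$ is good if $\Lambda(x)$ is a clique of $F$ (the empty set and single vertices count as cliques).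

Example: in $S^{(t+1)}_{a,b}$ with $a,b\ge\delta n$ and $n$ large, the hubs are the clique vertices. The vertices other than $v$ form a $K_t$ in $F$, and $v$ is isolated in $F$, although it is adjacent in $G$ to all other hubs. Here $\Lambda(x)$ is the clique minus $v$ for $x\in A$, and $\{v\}$ for $x\in B$, so all low vertices are good. A vertex that is not good: let $x$ be adjacent to the centers $c,c'$ of two large disjoint stars. The longest path has $5$ vertices, $c$ and $c'$ have only one common neighbor, so $c\not\sim c'$, and $x$ is not good.

If $x$ is not good, some pair in $\Lambda(x)$ has fewer than $C$ common low neighbors, $x$ among them. So at most $C|L|^2$ low vertices are not good.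

**Lemma 1 (filling).** Consider at most $t+3$ slots, each being a pair of $F$-adjacent hubs or a single hub, and a set of at most $10$ forbidden vertices. Then one can choose distinct non-forbidden vertices of $S$ for the slots, each adjacent in $G$ to the hubs of its slot.

*Proof.* Choose greedily. At each step at most $10+(t+2)<C$ vertices are excluded. A pair has at least $C$ common low neighbors, and a single hub has $|\Gamma(c)|\ge\delta n-|L|\ge C$ low neighbors. $\square$

The letter $s$, with or without index, denotes such fillers, chosen to avoid all other vertices of the path under construction. When we rebuild a path on a sequence of hubs, its old low vertices are dropped unless we say that they are kept, so no clash occurs.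

**Lemma 2.** $F$ has no path on $t+1$ vertices.

*Proof.* Fill the $t$ slots between consecutive vertices and one slot at each end. This gives a path of $G$ on $(t+1)+(t+2)=2t+3$ vertices. $\square$

**Lemma 3.** All but $O_t(\delta n^{t+1})+O_{t,\delta}(n^t)$ copies of $P_{k-1}$ in $G$ have one of the following forms, with $c_i\in L$, $x_i,y,z\in S$ and all $x_i$ good. Such copies are called clean.

- $(M_0)$ $\;x_1c_1\cdots x_jc_j\,c_{j+1}x_{j+1}\cdots c_{t+1}x_{t+1}$, with $1\le j\le t$;
- $(M_2)$ $\;x_1c_1\cdots x_jc_j\,y\,z\,c_{j+1}x_{j+1}\cdots c_tx_t$, with $0\le j\le t$.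

In $S^{(t+1)}_{a,b}$ the paths $\ell v d_1a_1\cdots d_ta_t$ are of form $(M_0)$ with $j=1$.

*Proof.* **Step 1: patterns with too few odd runs are negligible.** Let the path $v_1\dots v_{2t+2}$ have $m$ vertices in $L$. They cut it into $m+1$ (possibly empty) runs of low vertices, of lengths $s_i$, and $o$ of these lengths are odd. There are at most $(\kappa n)^{\lceil s/2\rceil}$ ordered paths on $s$ vertices in $G[S]$: cover them by disjoint edges and at most one single vertex. So a given pattern occurs $O_{t,\delta}(n^e)$ times with
$$e=\sum\lceil s_i/2\rceil=\tfrac12\big(2t+2-m+o\big).$$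
Here $o\le m+1$, and $o\equiv\sum s_i=2t+2-m\equiv m\pmod 2$, so $o\le m$. If $o\le m-2$, then $e\le t$. So let $o=m$: exactly one run is even.

**Step 2: long runs cost a factor $\delta$.** Consider the pairs $v_{2i-1}v_{2i}$. To the left of the even run all runs are odd, so the hubs there stand at even positions, and each is paired with the low vertex before it. By symmetry, each hub to the right of the even run stands at an odd position and is paired with the low vertex after it. The even run starts at an odd position. Suppose an odd run has length $\ge3$ or the even run has length $\ge4$. Then there are consecutive pairs $v_{2i-1}v_{2i},\ v_{2i+1}v_{2i+2}$ with $v_{2i},v_{2i+1}\in S$. For the even run and for odd runs to its left, take the first two pairs that start in the run (it begins at an odd position). For the right side use symmetry. Let us count such quadruples with the orientation of out-degree at most $\kappa$. If the middle edge is oriented $a\to b$, there are $\deg a$ choices for the neighbor of $a$, at most $\kappa$ choices of $b$ given $a$, and $\deg b<\delta n$ choices for the neighbor of $b$. So there are at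 most
$$2\sum_{a\to b;\ a,b\in S}\deg a\deg b\le2\sum_a\deg a\cdot\kappa\cdot\delta n\le2\kappa^2\delta n^2$$
quadruples. The other $t-1$ pairs have at most $\kappa n$ choices each. Together this is $O_t(\delta n^{t+1})$, with a constant independent of $\delta$.

**Step 3: what is left.** Now all odd runs have length $1$ and the even run has length $0$ or $2$. If it is empty and at an end, the path ends in a hub, whose degree is at least $\delta n>2t+2$, so the path extends to a $P_k$, which is impossible. So, counting vertices ($2m$ or $2m+2$ equals $2t+2$), the path has the form $(M_0)$ or $(M_2)$. Copies with some $x_i$ not good: there are $O_{t,\delta}(1)$ choices for $x_i$ and for the hubs, and $O_t(n^t)$ for the rest, the pair $yz$ having at most $\kappa n$ choices. $\square$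

On a clean path, two hubs separated by a single $x_i$ are $F$-adjacent, because $x_i$ is good.

## What one $(t+1)$-set of low vertices can carry

A sensible plan is now to fix the set $Z$ of the $t+1$ low vertices of a clean $(M_0)$-path, to bound the number of such paths on $Z$, and to multiply by the number of sets, at most $n^{t+1}/(t+1)!$. In $S^{(t+1)}_{a,b}$ a set $Z$ with $t$ elements in $A$ and one in $B$ carries $t!\cdot t!$ of our paths: order the hubs other than $v$, and order the $t$ elements of $A$. So a bound valid for every $Z$ cannot be better than $t!^2$, and the plan yields at best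
$$\frac{n^{t+1}}{(t+1)!}\,t!^2=\frac{t!}{t+1}\,n^{t+1}=\frac{\gamma}{\rho}\,n^{t+1},$$
which is too large by the factor $1/\rho>1$. The plan stops here. It treats every set as if it were the best set, while in $S^{(t+1)}_{a,b}$ with the best sizes only a proportion of about $(t+1)\big(\frac t{t+1}\big)^t\frac1{t+1}=\rho$ of the sets have $t$ elements in $A$ and one in $B$.

What makes $t!^2$ possible is that the $t$ hubs other than $v$ can be visited in any order, with the low vertices in any order: they form a $K_t$ in $F$. This suggests a dichotomy by components. If $F$ has a $K_t$, filling through it in any order is so flexible that the component of $G$ can be described completely, and it can be counted exactly. If there is no $K_t$, there are non-adjacent hubs, no good vertex is joined to both of them, and this pushes the count per set below $\rho\,t!^2$ on average. Since $t\ge2$ and $F$-adjacent hubs have common neighbors, each $K_t$ of $F$ lies in one component of $G$.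

**Proposition A.** There is $\theta=\theta_t<\rho$ such that, if $G''$ is the union of those components of $G$ containing no $K_t$ of $F$ and $h=|V(G'')|$, then
$$N(G'')\le\theta\,\tfrac{t!}{t+1}\,h^{t+1}+O_t(\delta n^{t+1})+O_{t,\delta}(n^t).$$

**Proposition B.** Let $D$ be the vertex set of a $K_t$ in $F$, $G_0$ the component of $G$ containing $D$, and $h=|V(G_0)|$. One of the following holds, where $a$ is the number of singleton components of $G_0-D$:

1. $N(G_0)=0$;
2. $N(G_0)\le(t-1)!\,a^{\underline t}\,b'$ with $a+b'=h-t$;
3. $N(G_0)\le(t+1)!\,a^{\underline t}$;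
4. $G_0-D$ consists of $a$ singletons and one star with center $w$ and $p\ge2$ leaves not adjacent to $D$; $a+p=h-t-1$, every $P_{k-1}$ in $G_0$ has the form $\ell\,w\,d_1a_1\cdots d_ta_t$ with $\ell$ a leaf, $\{d_1,\dots,d_t\}=D$ and $a_i$ distinct singletons, and $N(G_0)\le t!\,a^{\underline t}\,p$.

Consequently $N(G_0)\le\gamma h^{t+1}+(t+1)!\,h^t$, and for $h\ge h_0(t)$ we have $N(G_0)\le M(h)$, with equality only in case 4.

## Components containing a $K_t$ of $F$

Here is the proof of Proposition B. By Lemma 1, for every $d\in D$ there are paths $s_1d_1s_2d_2\cdots s_td_t$ through all of $D$ with $d_t=d$, whose fillers avoid any $10$ given vertices.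

**Step B1: the components of $G_0-D$ are stars.** Let $Q$ be such a component. Some $w\in Q$ is adjacent to $D$. If $w'\in Q$ is adjacent to $D$, then no path $w'\,w_2\,w_3$ in $Q$ starts at $w'$: appended to a path $s_1d_1\cdots s_td_t$ with $d_t$ adjacent to $w'$, it would give $2t+3$ vertices. Apply this to $w$. All other vertices of $Q$ are adjacent to $w$, and there are no edges among them. So $Q$ is a star $K_{1,p}$, $p\ge0$, with center $w$. If $p\ge2$, no leaf $\ell$ is adjacent to $D$, because of the path $\ell\,w\,\ell'$. Call $Q$ nontrivial if $p\ge1$.

**Step B2: tails cannot sit at two hubs independently.** This step controls where nontrivial components attach. A $D$-tail at $d\in D$ is a pair $(w',\ell')$ with $w'$ adjacent to $d$ in $G$ and $w'\ell'$ an edge of $G_0-D$. (In $S^{(t+1)}_{a,b}$, with $D$ the clique minus $v$, the $D$-tails at each $d$ are the pairs $(v,\ell)$, $\ell\in B$.) Distinct $d,d'\in D$ have no disjoint $D$-tails $(w,\ell)$ and $(w',\ell')$: otherwise order $D$ from $d$ to $d'$, and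
$$\ell\,w\,d\,s\cdots s\,d'\,w'\,\ell'$$
has $t+(t-1)+4=2t+3$ vertices. Let $T$ be the set of $d\in D$ having a $D$-tail. A vertex of a nontrivial component that is adjacent to $d\in D$ has a neighbor in its component, so it gives a $D$-tail at $d$. In particular every nontrivial component contains a $D$-tail. If there are two nontrivial components, $D$-tails in different components are disjoint, hence at the same vertex, so $|T|=1$.

**Step B3: how a copy of $P_{k-1}$ meets $D$.** This step reduces counting to counting segments. Take a copy of $P_{k-1}$ in $G_0$. It has $2t+2\ge6$ vertices, and a star has no path on more than $3$ vertices, so it meets $D$, say in $m$ vertices, $1\le m\le t$. Removing them leaves at most $m+1$ nonempty segments, each inside a component of $G_0-D$ and having an end adjacent to $D$. A $3$-vertex segment would be $\ell w\ell'$ with $p\ge2$, whose ends are not adjacent to $D$. So segments have at most $2$ vertices. The number of $2$-vertex segments is at least $2t+2-m-(m+1)=2t+1-2m\ge1$. If it is exactly one, then there are $2t+1-m$ segments, and $2t+1-m\le m+1$ forces $m=t$. Then there are $t+1$ segments,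 separated by single vertices of $D$.

**Step B4: the three possibilities for $T$.** If $T=\emptyset$, there is no nontrivial component, hence no $2$-vertex segment, and $N(G_0)=0$: case 1.

Let $T=\{d\}$. Vertices of nontrivial components are adjacent in $D$ only to $d$. So a $2$-vertex segment cannot lie between two vertices of $D$. It is an end segment next to $d$. Two of them would make the path a $5$-vertex path. So there is exactly one, $m=t$, and there are $t+1$ segments. If another segment is a vertex of a nontrivial component, $d$ is its only possible path neighbor, so it is the end segment on the other side of $d$. This forces $m=1<t$, a contradiction. So the other $t$ segments are singleton components, and the path is determined by a $D$-tail at $d$, an order of $D\setminus\{d\}$ and the sequence of singletons: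
$$N(G_0)\le\#\{D\text{-tails at }d\}\cdot(t-1)!\,a^{\underline t}.$$
A nontrivial $Q$ has at most $|Q|$ $D$-tails at $d$: at most $p$ if $p\ge2$, at most $2$ if $p=1$. This is case 2 with $b'=\sum|Q|$ over nontrivial $Q$, and $a+b'=h-t$.

Let $|T|\ge2$. Then there is exactly one nontrivial component $Q$. There is at most one $2$-vertex segment, since it contains $w$ if $p\ge2$ and equals $Q$ if $p=1$. So there is exactly one, $m=t$, and there are $t+1$ segments. If $p=1$, the other segments are singleton components. Choose the order of $D$ ($t!$ ways), the place ($t+1$) and orientation ($2$) of the $2$-vertex segment and the singletons, and divide by $2$. This is case 3, and it is what happens in $J_n$. If $p\ge2$, the $2$-vertex segment consists of $w$ and a leaf $\ell$. As $\ell$ is not adjacent to $D$, it is an end segment with $\ell$ at the end of the path. No other segment meets $Q$, as $w$ is used and leaves are not adjacent to $D$. So the path is $\ell\,w\,d_1a_1\cdots d_ta_t$ with all $a_i$ singletons, and $|V(G_0)|=t+a+1+p$: case 4.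

**Step B5: consequences.** By AM–GM, $a^tb\le\frac{t^t}{(t+1)^{t+1}}(a+b)^{t+1}$. So case 2 gives at most $\frac{\gamma}{t}h^{t+1}$, case 4 at most $\gamma h^{t+1}$, and case 3 at most $(t+1)!\,h^t$. This is the first bound. Now let $h$ be large. In case 1, $N(G_0)=0<M(h)$. In case 2 with $a<t$, $N(G_0)=0$. In case 2 with $a\ge t$ and $b'\ge3$,
$$(t-1)!\,a^{\underline t}\,b'<t!\,a^{\underline t}(b'-1)\le M(h),$$
because $t(b'-1)\ge2b'-2>b'$ and $a+(b'-1)=h-t-1$. In case 2 with $b'\le2$, and in case 3, $N(G_0)=O(h^t)<M(h)$. In case 4, $N(G_0)\le M(h)$ by definition of $M$. $\square$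

## No $K_t$ in $F$: paths with two adjacent hubs

The proof of Proposition A takes this section and the next four. We work inside $G''$ and write $L,S,F$ for their restrictions to $V(G'')$. So $F$ has no $K_t$. By Lemma 3 it suffices to count clean paths. For $Z\subseteq S$ let $U(Z)=\bigcup_{x\in Z}\Lambda(x)$. The main counting device is this.

**Lemma 4 (symmetry).** Let $Y$ be a finite set, let $A,B,D'\subseteq Y$ be pairwise disjoint, and let $I_A,I_B,I_{D'}$ be disjoint subsets, of sizes $\alpha,\beta,\tau$, of a set of $|Y|$ slots. The number of bijections from $Y$ to the slots with $I_A,I_B,I_{D'}$ filled from $A,B,D'$ respectively is at most $|Y|!\,\frac{\alpha!\,\beta!\,\tau!}{(\alpha+\beta+\tau)!}$.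

*Proof.* There are $\frac{(\alpha+\beta+\tau)!}{\alpha!\beta!\tau!}$ ways of distributing the three roles over $I_A\cup I_B\cup I_{D'}$ with the given sizes. Each admits equally many bijections (permute the slots), and these sets of bijections are disjoint, because $A,B,D'$ are disjoint and so the bijection determines the roles. $\square$

For example, with four elements, two in $A$ and two in $B$, and slots $1,2$ for $A$ and $3,4$ for $B$, the bound $4!/6=4$ is exact.

**Step 1: the low vertices determine the hubs.** Let $W=\{c_1,\dots,c_{t+1}\}$ be the set of hubs of a clean $(M_0)$-path. We claim $\Lambda(x_i)\subseteq W$. Suppose $w\in\Lambda(x_i)\setminus W$. As $x_i$ is good, $w$ is $F$-adjacent to the one or two hubs next to $x_i$ on the path, so $w$ can be inserted in the place of $x_i$. This turns $c_1\cdots c_j$ and $c_{j+1}\cdots c_{t+1}$ into two $F$-paths with $t+2$ vertices in total, still joined by the edge $c_jc_{j+1}$ of $G$. Filling between consecutive vertices of each and at the two outer ends gives a path on $2(t+2)$ vertices, a contradiction. Since $c_i\in\Lambda(x_i)$, we get $W=U(Z)$ for $Z=\{x_1,\dots,x_{t+1}\}$.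

For a $(t+1)$-set $Z\subseteq S$ let $f(Z)$ be the number of clean $(M_0)$-paths with set of low vertices $Z$. If $f(Z)\ne0$, then $|U(Z)|=t+1$, all these paths have the same $W=U(Z)$, and for each $x\in Z$ the set $\Lambda(x)$ is a nonempty clique of $F[W]$. By Lemma 2, $F[W]$ has no Hamiltonian path. Put $\mathcal N=t+1=|W|$, and let $\mathrm{perm}(Z)$ be the number of perfect matchings between $Z$ and $W$ in $G$.

If $t=2$, then $F$ has no edge, since an edge is a $K_2$. But on an $(M_0)$-path with three hubs two of them are separated by a single $x_i$, so $f\equiv0$. **For the rest of this section let $t\ge3$ and $f(Z)\ne0$.**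

**Step 2: a bound by perfect matchings.** This step separates the order of the hubs from the placing of $Z$. We claim
$$f(Z)\le t!\;\mathrm{perm}(Z).\tag{2}$$
Orient the path. In the cyclic order $(c_1,\dots,c_{t+1})$ all consecutive pairs are $F$-adjacent, except $(c_j,c_{j+1})$ and $(c_{t+1},c_1)$. These two are not: if $c_j\sim c_{j+1}$, then $c_1\cdots c_{t+1}$ is an $F$-path, and if $c_{t+1}\sim c_1$, then $c_{j+1}\cdots c_{t+1}c_1\cdots c_j$ is one, against Lemma 2. So a directed cyclic order comes from at most two oriented data $(c_1,\dots,c_{t+1};j)$, according to which of its two non-adjacent pairs is $(c_{t+1},c_1)$. There are $t!$ directed cyclic orders, hence at most $2t!$ oriented data. For given data, $x_i\leftrightarrow c_i$ is a perfect matching that determines the path. Each path has two orientations, and (2) follows.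

**Step 3: $F[W]$ has an isolated vertex $v$.** This is the situation of $S^{(t+1)}_{a,b}$, and here the absence of $K_t$ is decisive. On every path counted, $\{v\}$ is one of the two $F$-paths. The other has $t\ge2$ vertices, so $v$ is the only isolated vertex. Orient so that $v=c_{t+1}$, $j=t$. If $x\in Z$ and $v\in\Lambda(x)$, then $\Lambda(x)=\{v\}$. Since $x_1,\dots,x_t$ are adjacent to other hubs, $x_{t+1}$ is the unique element of $Z$ adjacent to $v$. So it is determined by $Z$.

As $F$ has no $K_t$, there are $u\not\sim u'$ in $W\setminus\{v\}$, and no good vertex is adjacent to both. Consider one of the $t!$ orders $c_1,\dots,c_t$ of $W\setminus\{v\}$. The path is $x_1c_1\cdots x_tc_t\,v\,x_{t+1}$, so $c_i$ touches the slots $i$ and $i+1$ if $i<t$, and $c_t$ touches only slot $t$. If the slots of $u$ and $u'$ overlap, there is no admissible placing. Otherwise Lemma 4, applied to $Y=Z\setminus\{x_{t+1}\}$ and the sets of elements adjacent to $u$ and to $u'$, gives at most $t!\frac{2!\,2!}{4!}=t!/6$ placings if neither $u$ nor $u'$ is last, and at most $t!\frac{2!\,1!}{3!}=t!/3$ if one is last. One of them is last in a proportion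 $\frac2t$ of the orders. Hence
$$f(Z)\le t!^2\Big(\frac{t-2}t\cdot\frac16+\frac2t\cdot\frac13\Big)=t!^2\,\frac{t+2}{6t}.$$

**Step 4: without isolated vertices there are several hubs of small degree.** This step prepares Steps 5 to 8. Let $F[W]$ have no isolated vertex, and let $d_1\le\dots\le d_{\mathcal N}$ be its degrees. Add a vertex joined to everything. The new graph $F[W]\vee K_1$ has $\mathcal N+1$ vertices and is not Hamiltonian, since deleting the new vertex from a Hamiltonian cycle would leave a Hamiltonian path of $F[W]$. The new vertex has the largest degree, so the $i$-th smallest degree is $d_i+1$ for $i\le\mathcal N$. By Chvátal's theorem there is $i<(\mathcal N+1)/2$ with $d_i+1\le i$. As $d_1\ge1$, we have $2\le i\le\mathcal N/2$.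

**Step 5: $i\ge3$.** Then $\mathcal N\ge6$, so $t\ge5$. Here we bound the permanent. Let $I$ be a set of $i$ vertices of degree at most $i-1$ in $F[W]$. If $x\in Z$ and $\Lambda(x)\cap I\ne\emptyset$, then $|\Lambda(x)|\le i$, since $\Lambda(x)$ is a clique of $F[W]$. Say there are $m$ such $x$. The others have $\Lambda(x)\subseteq W\setminus I$, so $|\Lambda(x)|\le\mathcal N-i$. If $m<i$, then $\mathrm{perm}(Z)=0$. Otherwise, as $(r!)^{1/r}$ increases with $r$, Brègman's theorem gives
$$\mathrm{perm}(Z)\le(i!)^{m/i}\,\big((\mathcal N-i)!\big)^{(\mathcal N-m)/(\mathcal N-i)}\le i!\,(\mathcal N-i)!\le3!\,(\mathcal N-3)!=6\,(t-2)!.$$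
The second inequality holds because $i\le\mathcal N-i$, so the middle expression does not increase with $m\ge i$. The third holds because $i!(\mathcal N-i)!$ does not increase with $i$ for $3\le i\le\mathcal N/2$. By (2), $f(Z)\le t!^2\cdot\frac6{t(t-1)}$.

In the remaining case $i=2$ there are two vertices $u_1,u_2$ of degree exactly $1$ in $F[W]$.

**Step 6: $i=2$ and $u_1\sim u_2$.** Then $\{u_1,u_2\}$ is a component of $F[W]$. Since $\mathcal N\ge4$, one of the two $F$-paths has vertex set $\{u_1,u_2\}$ and the other spans $W\setminus\{u_1,u_2\}$. (If $\{u_1\}$ were one of the paths, $u_2$ would be in the other one together with vertices it cannot reach.) Elements of $Z$ adjacent to $u_1$ or $u_2$ are adjacent to no other hub. So they are exactly the two elements used with $\{u_1,u_2\}$. Order the two groups of hubs and place the two groups of low vertices: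
$$f(Z)\le(2!)^2\,(t-1)!^2=t!^2\cdot\frac4{t^2}.$$

**Step 7: $i=2$, $u_1\not\sim u_2$ and $t\ge4$.** We first count orders of hubs and then placings. Let $d_s$ be the $F$-neighbor of $u_s$ in $W$. The hubs of an unoriented path are given by a cover of $W$ by two disjoint $F$-paths and a choice of an end of each, these two ends being joined. A vertex $u_s$ of degree $1$ either forms a path alone or is an end of its path, next to $d_s$.

If $\{u_1\}$ is one of the paths, the other starts $u_2d_2$, the remaining $\mathcal N-3$ vertices are ordered arbitrarily, and there are two ends to choose from: at most $2(\mathcal N-3)!$. The same holds for $\{u_2\}$, so together we have at most $4(\mathcal N-3)!$. Otherwise neither forms a path alone. If $d_1=d_2$, one path is $u_1d_1u_2$, with two choices of the joined end, and the other is read from its joined end: at most $2(\mathcal N-3)!$. If $d_1\ne d_2$ and $u_1,u_2$ lie on the same path $u_1d_1\cdots d_2u_2$, order the other $\mathcal N-4$ vertices and let the last $q\ge1$ of them form the second path, read from its joined end: at most $(\mathcal N-4)\cdot2(\mathcal N-4)!\le2(\mathcal N-3)!$.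 If $d_1\ne d_2$ and $u_1,u_2$ lie on different paths, order the other $\mathcal N-4$ vertices, split this order into the continuations of $u_1d_1$ and $u_2d_2$ in one of $\mathcal N-3$ ways, and choose the ends: at most $4(\mathcal N-3)!$. The case $d_1=d_2$ excludes the last two, so the total is at most $(4+2+4)(\mathcal N-3)!=10\,(t-2)!$.

As in (2), given the order of the hubs, a path is determined by a perfect matching. Elements $x\in Z$ with $u_s\in\Lambda(x)$ have $\Lambda(x)\subseteq\{u_s,d_s\}$. Let there be $m_s$ of them. The two sets of elements are disjoint as $u_1\not\sim u_2$. A perfect matching needs $1\le m_s\le2$. If $m_s=1$, the partner of $u_s$ is forced. If $m_s=2$, the two elements are matched to $\{u_s,d_s\}$ in at most two ways. So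
$$\mathrm{perm}(Z)\le\max\{(\mathcal N-2)!,\,2(\mathcal N-3)!,\,4(\mathcal N-4)!\}=(\mathcal N-2)!=(t-1)!,$$
as $\mathcal N\ge5$. Hence $f(Z)\le10\,(t-2)!\,(t-1)!=t!^2\cdot\frac{10}{t^2(t-1)}$.

**Step 8: $t=3$ without isolated vertices.** Then $F[W]$ has $4$ vertices, no isolated vertex and no Hamiltonian path. If it is disconnected, it is $2K_2$. If it is connected, a spanning tree is a path or a star, so it contains $K_{1,3}$, and any further edge would create a Hamiltonian path. So $F[W]\in\{2K_2,K_{1,3}\}$. For $2K_2$, the argument of Step 6 gives $f(Z)\le16=\frac49\,t!^2$. For $K_{1,3}$ with center $d$, the two $F$-paths are $u_adu_b$ and $u_c$ for the three leaves in some order, with $u_b,u_c$ the joined ends. So the path is $x_1u_ax_2\,d\,x_3u_bu_cx_4$. Every slot touches exactly one leaf: two slots touch $u_a$, one touches $u_b$ and one touches $u_c$. Each $x\in Z$ is adjacent to at most one leaf. So $Z$ determines $a$, there are two choices for $(b,c)$ and two placings, and $f(Z)\le4=\frac19\,t!^2$.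

## No $K_t$ in $F$: paths with a pair of adjacent low vertices

**Step 9: hubs, tails, and a reduction to robust paths.** This step disposes of all $(M_2)$-paths in which the pair $yz$ has few choices. For a clean $(M_2)$-path let $Z'=\{x_1,\dots,x_t\}$ and $W'=\{c_1,\dots,c_t\}$. Again $\Lambda(x_i)\subseteq W'$: inserting $w\in\Lambda(x_i)\setminus W'$ in the place of $x_i$, keeping $y,z$ and refilling gives a path on $2(t+1)+2$ vertices. So $W'=U(Z')$.

**Definition.** A tail at $c\in L$ is a pair $(y,z)$ with $y\in\Gamma(c)$, $z\in S$, $yz\in E(G)$. Let $S_1$ be the set of vertices of $S$ having a neighbor in $S$. For $W'$ let $R=\{c\in W':c\text{ has a tail}\}=\{c\in W':\Gamma(c)\cap S_1\ne\emptyset\}$ and $O=W'\setminus R$, with $r=|R|$ and $o=|O|=t-r$.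

Reversing if necessary, a clean $(M_2)$-path is of end type ($j=t$, and this orientation is unique) or of mid type ($1\le j\le t-1$). It is called robust if the set of edges $\{yz:y\in\Gamma(c_t),z\in S\}$ (end type), respectively $\{yz:y\in\Gamma(c_j),z\in\Gamma(c_{j+1})\}$ (mid type), contains a matching of size $3$.

Example for the end type, $t=3$: hubs $b_1,b_2,b_3$, a large set joined to $b_1,b_2$, a large set joined to $b_2,b_3$, and many paths $b_3\,y_i\,z_i$ with $y_i,z_i$ having no further neighbors. Then $b_1\sim b_2\sim b_3$ and $b_1\not\sim b_3$. Three hubs leave at most four segments, and a segment $y_iz_i$ can only stand at an end next to $b_3$. If there are two such segments, the path has $5$ vertices. If there is at most one, it has at most $3+4+1=8$ vertices. So there is no path on $2t+3=9$ vertices. The paths $x_1b_1x_2b_2x_3b_3\,y_i\,z_i$ are robust of end type, with $R=\{b_3\}$ and $O=\{b_1,b_2\}$.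

If a path is not robust, a maximal matching of the edges in question has at most two edges. Its at most $4$ vertices cover all these edges, so there are at most $8\delta n$ ordered pairs $(y,z)$. As $W'=U(Z')$ is determined by $Z'$, there are $O_t(\delta n^{t+1})$ paths that are not robust. So only robust paths remain.

## The pair at the end of the path

If $t=2$, there is no clean end-type path, since $c_1\sim c_2$ would be a $K_2$. Let $t\ge3$ and consider a robust clean path $x_1c_1\cdots x_tc_t\,y\,z$. Slot $i$ touches $c_{i-1}$ (if $i\ge2$) and $c_i$.

**Step 10: three restrictions.** They show that $z$ determines $y$ and that many pairs of hubs are non-adjacent.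

(a) Let $b_1\cdots b_t$ be an $F$-path such that the tails at $b_t$ contain a $3$-matching. Then $b_1$ has no tail. Indeed, if $(x,u)$ is a tail at $b_1$, at most two edges of the matching meet $\{x,u\}$, so there is a disjoint tail $(y,z)$ at $b_t$, and the path $u\,x\,b_1\,s\,b_2\cdots s\,b_t\,y\,z$ has $t+(t-1)+4=2t+3$ vertices. Hence $c_1\in O$ and $c_t\in R$.

(b) $z$ has no neighbor $w\ne y$ in $S$, for otherwise $s_1c_1\cdots s_tc_t\,y\,z\,w$ has $2t+3$ vertices. So $z$ determines $y$. Also $\Lambda(z)\subseteq W'$: if $a\in\Lambda(z)\setminus W'$, then $s_1c_1\cdots s_tc_t\,y\,z\,a\,s$ has $2t+4$ vertices.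

(c) If $2\le i\le t-1$ and $c_i\in R$, then $c_1\not\sim c_{i+1}$. Otherwise the $F$-path $c_i\cdots c_1c_{i+1}\cdots c_t$ starts at a hub with a tail, contradicting (a).

**Step 11: counting on a $(t+1)$-set.** Put $Z=Z'\cup\{z\}$, and let $f_2(Z)$ be the number of robust clean end-type paths giving $Z$. By (b), $U(Z)=W'$ and $|U(Z)|=t$. Hence $f_2(Z)\ne0$ implies $f(Z)=0$: a set $Z$ never carries both kinds of paths.

Fix $Z$ with $f_2(Z)\ne0$. Then $W'=U(Z)$, $R$ and $O$ are fixed. Let $E\subseteq Z\cap S_1$ be the set of $z\in Z$ occurring as last vertex of such a path. We claim $|E|\le r$. Take one such path, with last vertex $z$. If $x_i\in E$, then $x_i\in S_1$, so all hubs next to it on the path are in $R$. As $c_1\in O$, this forces $i\ge2$ and $c_{i-1},c_i\in R$. The first index $i$ with $c_i\in R$ does not qualify, so at most $r-1$ indices do. Together with $z$ itself, $|E|\le r$.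

Now fix $z\in E$. There are at most $o\,r\,(t-2)!$ orders with $c_1\in O$ and $c_t\in R$. For each order, slots $1,2$ need elements adjacent to $c_1$. For each of the $r-1$ indices $2\le i\le t-1$ with $c_i\in R$, slot $i+1$ needs an element not adjacent to $c_1$: $x_{i+1}$ is good and adjacent to $c_{i+1}$, while $c_1\not\sim c_{i+1}$ by (c). These slots are different from slots $1,2$. Lemma 4 gives at most $t!\frac{2!\,(r-1)!}{(r+1)!}=t!\frac2{r(r+1)}$ placings of $Z\setminus\{z\}$, and $y$ is determined by $z$. Hence
$$f_2(Z)\le r\cdot o\,r\,(t-2)!\cdot t!\,\frac2{r(r+1)}=t!^2\cdot\frac{2\,o\,r}{(r+1)\,t\,(t-1)}.\tag{3}$$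

## The pair in the middle of the path

Consider sequences $(b_1,\dots,b_t;j)$, $1\le j\le t-1$, of distinct hubs in which consecutive ones are $F$-adjacent except possibly $b_j,b_{j+1}$, and such that the links, that is, the edges $yz$ with $y\in\Gamma(b_j)$, $z\in\Gamma(b_{j+1})$, contain a $3$-matching. Call such sequences linked. Reversing a linked sequence gives a linked sequence. The hubs of a robust clean mid-type path form one.

Example, $t=4$: a large set joined to $c_1,c_2$, a large set joined to $c_3,c_4$, and a large matching $y_iz_i$ with $y_i$ joined to $c_2$ and $z_i$ to $c_3$. The paths $x_1c_1x_2c_2\,y_iz_i\,c_3x_3c_4x_4$ have $10=2t+2$ vertices. A path is cut by its hubs into at most $5$ segments, so with at most one segment $y_iz_i$ it has at most $4+5+1=10$ vertices. Suppose there are two or more such segments. At most one of them is internal, since two would close a cycle through $c_2,c_3$. With one internal and one at an end, say at $c_2$, the part at $c_2$ is finished and the path has at most the $9$ vertices $z'y'c_2\,y\,z\,c_3\,x\,c_4\,x'$. With none internal, the path never crosses between the two sides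 and has $5$ vertices. So there is no path on $11$ vertices.

**Step 12: restrictions.** They locate the hubs with tails and yield non-adjacent pairs.

(a) In a linked sequence, $b_1$ and $b_t$ have no tails. If $(x,u)$ is a tail at $b_1$, there is a disjoint link $yz$, and the path
$$u\,x\,b_1\cdots b_j\,y\,z\,b_{j+1}\cdots b_t\,s$$
(with fillers between consecutive $b$'s other than $b_j,b_{j+1}$) has $t+(t-2)+1+4=2t+3$ vertices. For $b_t$ reverse. So on our path $c_1,c_t\in O$. But a link gives tails at both $c_j$ and $c_{j+1}$, so $c_j,c_{j+1}\in R$. Hence $2\le j\le t-2$ and $t\ge4$. There are no robust mid-type paths for $t\le3$.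

(b) $c_1\not\sim c_t$. Otherwise, with disjoint links $yz$, $y'z'$, the path $z\,y\,c_j\cdots c_1\,s\,c_t\cdots c_{j+1}\,z'\,y'$ has $t+(t-1)+4=2t+3$ vertices.

(c) If $c_i\in R$ and $i\ne j$, then $c_1\not\sim c_{i+1}$ (note that $2\le i\le t-1$). Otherwise one of the following sequences, where $|$ marks the place of the links, is linked and starts at a hub with a tail, contradicting (a):
$$c_i\cdots c_1c_{i+1}\cdots c_j\,|\,c_{j+1}\cdots c_t\quad(i<j),\qquad c_i\cdots c_{j+1}\,|\,c_j\cdots c_1c_{i+1}\cdots c_t\quad(i>j).$$
By reversal: if $c_i\in R$ and $i\ne j+1$, then $c_t\not\sim c_{i-1}$.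

**Step 13: there are at most $h$ choices of $(y,z)$.** For given $(c_1,\dots,c_t;j)$ let $\mathcal B$ be the set of pairs $(y,z)$ with $y\in\Gamma(c_j)$, $z\in\Gamma(c_{j+1})$, $yz\in E(G)$. We claim $|\mathcal B|\le h$. There is no path on $3$ or $4$ vertices in $G[S]$ starting in $\Gamma(c_j)$ and ending in $\Gamma(c_{j+1})$: placed between $c_j$ and $c_{j+1}$, with all $t$ slots refilled by vertices avoiding it, it would give a path on $2t+3$ or $2t+4$ vertices. Call such paths forbidden. Call $z$ a partner of $y$ if $(y,z)\in\mathcal B$. Map $(y,z)\in\mathcal B$ to $z$ if $y$ has at least two partners, and to $y$ otherwise. This map into $S$ is injective, for the following reasons.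

- Suppose $(y,z)$ and $(y',z)$ are both mapped to their second entry $z$, with $y\ne y'$. Let $z'\ne z$ be a partner of $y$. If $y'\ne z'$, then $y'\,z\,y\,z'$ is forbidden. If $y'=z'$, then $z'\,y\,z$ is forbidden, because $z'=y'\in\Gamma(c_j)$.
- Suppose $(y,z)$ is mapped to its second entry $z$, and $(z,z'')$ to its first entry $z$. Let $z'\ne z$ be a partner of $y$. If $z''\ne y$, then $y\,z\,z''$ is forbidden. If $z''=y$, then $z\,y\,z'$ is forbidden, because $z\in\Gamma(c_j)$.
- Two pairs $(y,z),(y,z')$ both mapped to $y$ coincide, as then $y$ has only one partner.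

**Step 14: counting for fixed $Z'$.** Now $W'=U(Z')$, $R$ and $O$ are fixed. Consider oriented paths. In the directed cyclic order $(c_1,\dots,c_t)$ the pair $(c_t,c_1)$ is non-adjacent by (b), and all other consecutive pairs except possibly $(c_j,c_{j+1})$ are adjacent. Let $A,B\subseteq Z'$ be the sets of elements adjacent to $c_1$ and to $c_t$, respectively. They are disjoint by (b), since all elements are good. As $2\le j\le t-2$, two slots (the end slot at $c_1$ and that between $c_1,c_2$) need elements of $A$, and two other slots (the end slot at $c_t$ and that between $c_{t-1},c_t$) need elements of $B$. We show that each directed cyclic order admits at most $t!/6$ choices of cut, $j$ and placing of $Z'$.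

If $c_j\not\sim c_{j+1}$, the cyclic order has exactly two non-adjacent pairs, $(c_t,c_1)$ inside $O$ and $(c_j,c_{j+1})$ inside $R$. So it determines the cut and $j$, and by Lemma 4 there are at most $t!\frac{2!\,2!}{4!}=t!/6$ placings.

If $c_j\sim c_{j+1}$, there is exactly one non-adjacent pair, so the cut is determined. Let $\nu\ge1$ be the number of $i$ with $c_i,c_{i+1}\in R$. The index $j$ is one of these. For each of the other $\nu-1$, (c) gives $c_1\not\sim c_{i+1}$ (as $c_i\in R$, $i\ne j$) and $c_t\not\sim c_i$ (as $c_{i+1}\in R$, $i+1\ne j+1$). So the slot between $c_i$ and $c_{i+1}$ needs an element outside $A\cup B$. It is none of the four slots above, as $c_1,c_t\in O$. Using Lemma 4 with $\alpha=\beta=2$, $\tau=\nu-1$ and summing over the $\nu$ possible $j$, we get at most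
$$\nu\cdot t!\,\frac{2!\,2!\,(\nu-1)!}{(\nu+3)!}=\frac{4\,t!}{(\nu+1)(\nu+2)(\nu+3)}\le\frac{t!}6 .$$

There are $(t-1)!$ directed cyclic orders and at most $h^t/t!$ sets $Z'$. Each path has two orientations, and by Step 13 there are at most $h$ pairs $(y,z)$. So the number of robust clean mid-type paths is at most
$$\frac{h^t}{t!}\cdot\frac12\cdot\frac{(t-1)!\,t!}6\cdot h=\frac{t+1}{12t}\cdot\frac{t!}{t+1}\,h^{t+1}\quad(t\ge4),\qquad0\quad(t\le3).\tag{4}$$

## The constant $\theta_t$ is smaller than $\rho$

**Step 15.** This step adds up and finishes the proof of Proposition A. The supports of $f$ and $f_2$ are disjoint, there are at most $h^{t+1}/(t+1)!$ sets $Z$, and $\frac{t!^2}{(t+1)!}=\frac{t!}{t+1}$. So for $t\ge4$ one may take for $\theta$ any upper bound for $\max_Z\frac{f(Z)+f_2(Z)}{t!^2}+\frac{t+1}{12t}$. Recall the bounds for the ratio: $\frac{t+2}{6t}$ (Step 3); $\frac6{t(t-1)}$ (Step 5, only for $t\ge5$); $\frac4{t^2}$ (Step 6); $\frac{10}{t^2(t-1)}$ (Step 7, $t\ge4$); and $\frac{2or}{(r+1)t(t-1)}$ with $o+r=t$ from (3).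

For $t=2$ we have $f\equiv0$, no clean end-type path and no robust mid-type path, so $\theta=0$.

For $t=3$ the bound per set is not enough, because $\frac49>\frac{27}{64}=\rho$. Only the sets with $F[U(Z)]=2K_2$ are responsible, and there cannot be too many of them. Call $Z$ of the first kind if $f(Z)\ne0$ and $F[U(Z)]=2K_2$. Then the ratio is at most $\frac49$. For all other $Z$ it is at most $\frac13$: $\frac5{18}$ from Step 3, $\frac19$ for $K_{1,3}$, and from (3) $\frac13$ for $(o,r)=(2,1)$ and $\frac29$ for $(1,2)$. Call distinct $x,x'\in S$ related if $\Lambda(x)\cap\Lambda(x')\ne\emptyset$. If $Z$ is of the first kind, the path is $x_1c_1x_2c_2\,c_3x_3c_4x_4$ with $\Lambda(x_1),\Lambda(x_2)\subseteq\{c_1,c_2\}$ both containing $c_1$, and $\Lambda(x_3),\Lambda(x_4)\subseteq\{c_3,c_4\}$ both containing $c_4$. So the relation on $Z$ is exactly a $2K_2$. The number of ordered quadruples of elements of $S$ with this property is at most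
$$3\sum_{(x_1,x_3)\text{ unrelated}}|\mathcal A|\,|\mathcal B'|\le\tfrac34|S|^4 ,$$
where the factor $3$ counts the ways to pair four positions, and $\mathcal A$ (resp. $\mathcal B'$) is the set of elements related to $x_1$ but not to $x_3$ (resp. to $x_3$ but not to $x_1$). These sets are disjoint, so $|\mathcal A||\mathcal B'|\le|S|^2/4$. So at most $\frac34\cdot\frac{h^4}{4!}$ sets are of the first kind. There is no contribution from (4), and
$$\theta=\tfrac13+\tfrac34\big(\tfrac49-\tfrac13\big)=\tfrac5{12}<\tfrac{27}{64}=\rho$$
works.

For $t=4$ the ratios are at most $\frac14$ (Step 3), $\frac14$ (Step 6), $\frac5{24}$ (Step 7), and $\frac14$ from (3), where $\frac{or}{6(r+1)}$ is $\frac14,\frac29,\frac18$ for $r=1,2,3$. So $\theta=\frac14+\frac5{48}<0.36<\rho=0.4096$.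

For $t=5$ they are at most $\frac7{30}$ (Step 3), $\frac3{10}$ (Step 5), $\frac4{25}$ (Step 6), $\frac1{10}$ (Step 7), and $\frac15$ from (3), where $\frac{or}{10(r+1)}$ is $\frac15,\frac15,\frac3{20},\frac2{25}$ for $r=1,2,3,4$. So $\theta=\frac3{10}+\frac1{10}=0.4<\rho=\frac{3125}{7776}=0.4018\ldots$

For $t\ge6$ they are at most $\frac{t+2}{6t}\le\frac29$ (Step 3), $\frac15$ (Step 5), $\frac19$ (Step 6), and $\frac1{18}$ (Step 7). In (3),
$$\frac{or}{r+1}=t+2-(r+1)-\frac{t+1}{r+1}\le t+2-2\sqrt{t+1}\le t-3.2,$$
since $2\sqrt7>5.2$, and $\frac{2(t-3.2)}{t(t-1)}\le\frac29$ because $t^2-10t+28.8>0$. Also $\frac{t+1}{12t}\le\frac7{72}$. So $\theta=\frac29+\frac7{72}=\frac{23}{72}<\frac1e<\rho$ works.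

Adding the errors from Lemma 3 and from the paths that are not robust, Proposition A is proved. $\square$

## From the two propositions to Theorem 1

Let $t\ge2$. Fix $\varepsilon\le\frac14$ with $\kappa^{t+1}\varepsilon^t<8^{-t}$. Let $G$ be extremal, so $N(G)\ge M(n)\ge\gamma n^{t+1}-O(n^t)$.

**Step 1: one component is almost everything.** Let $G_1,\dots,G_q$ ($q\le|L|$) be the components containing a $K_t$ of $F$, with orders $h_i=y_in$, and let $G''$ be the union of the other components, of order $y''n$. Add the bounds of Propositions A and B, use $\theta\frac{t!}{t+1}=\frac\theta\rho\gamma$ and $\sum h_i^t\le n^t$, and divide by $\gamma n^{t+1}$: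
$$\sum_iy_i^{t+1}+\frac\theta\rho\,y''^{\,t+1}\ge1-O_t(\delta)-o(1),\qquad\sum_iy_i+y''=1.\tag{5}$$
The left side is at most $\max\{\max_iy_i^t,\ \frac\theta\rho y''^{\,t}\}$, because the weights $y_i,y''$ add up to $1$. Choose $\delta=\delta(t,\varepsilon)$ small and $n$ large, so that the right side exceeds both $\frac\theta\rho<1$ and $(1-\varepsilon)^t$. Then some $y_i\ge1-\varepsilon$, say $i=1$.

**Step 2: it is everything.** Put $g=n-h_1\le\varepsilon n$. By Proposition B and (1), $N(G)\le M(n-g)+(\kappa g)^{t+1}$. We compare with $M(n)$. For $m$ large, adding $1$ to $b$ in an optimal pair for $M(m)$ gives $M(m+1)-M(m)\ge t!\,a^{\underline t}\ge(m/4)^t$, since the optimal $a$ is $\frac t{t+1}m-O_t(1)$. As $n-g\ge\frac34n$, summing gives $M(n)-M(n-g)\ge g(n/8)^t$. If $g\ge1$, then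
$$(\kappa g)^{t+1}\le\kappa^{t+1}\varepsilon^tn^t\,g<g(n/8)^t,$$
whence $N(G)<M(n)$, a contradiction. So $g=0$, $G=G_1$ is connected, and $N(G)\le M(n)$ by Proposition B.

Thus $\mathrm{ex}(n,P_{k-1},P_k)=M(n)$ for $n\ge n_0$. Since every member of $\mathcal S^{(t+1)}_n$ is $P_k$-free, $M(n)\le N(H_{n,k})\le\mathrm{ex}(n,P_{k-1},P_k)=M(n)$. Together with the case $t=1$ and the computation of the optimal sizes, Theorem 1 and the conjecture are proved for all even $k\ge4$. $\blacksquare$

## Extremal graphs and stability

**Proof of Theorem 2(a).** Let $G$ be extremal, $n\ge n_0$. We have seen that $G$ is connected and is a component as in Proposition B with $h=n$ and $N(G)=M(n)$. So case 4 holds. From $M(n)=N(G)\le t!\,a^{\underline t}\,p\le M(n)$ we get $N(G)=t!\,a^{\underline t}\,p=M(n)>0$, so $a\ge t$ and $(a,p)$ attains $M(n)$. There are exactly $t!\,a^{\underline t}p$ sequences $\ell\,w\,d_1a_1\cdots d_ta_t$, and a path of this form is given by only one of them. So all these sequences are paths of $G$. Since $d_1$ is arbitrary, $w$ is joined to all of $D$. Since each singleton can stand next to each $d_i$, every singleton is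 joined to all of $D$. Leaves are adjacent only to $w$, and singletons only to $D$. With $v=w$, $B$ the set of leaves and $A$ the set of singletons, this is the stated structure. Conversely, each such graph is a spanning subgraph of some $S^{(t+1)}_{a,b}$ (make $D\cup\{v\}$ a clique), hence $P_k$-free, and it contains the $t!\,a^{\underline t}b=M(n)$ paths above, so it is extremal. $\blacksquare$

**Proof of Theorem 2(b).** We may assume that $\varepsilon$ is small in terms of $t$. Let $N(G)\ge(\gamma-\eta)n^{t+1}$. Then (5) holds with right side $1-\frac\eta\gamma-O_t(\delta)-o(1)$. For $\eta,\delta$ small in terms of $t,\varepsilon$ and $n$ large, Step 1 above gives a component $G_1$ as in Proposition B with $h_1\ge(1-\varepsilon)n$. By (1), applied to the rest,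
$$N(G_1)\ge\big(\gamma-\eta-(\kappa\varepsilon)^{t+1}\big)n^{t+1}.$$
For $\varepsilon,\eta$ small and $n$ large this exceeds the bounds in cases 1 to 3: in case 2, $N(G_1)\le\frac\gamma t h_1^{t+1}\le\frac\gamma2n^{t+1}$, and in case 3, $N(G_1)=O_t(n^t)$. So case 4 holds, with $a\ge1$ because $N(G_1)>0$, and $p\ge2$. In case 4 singletons are adjacent only to vertices of $D$, leaves only to $w$, and $w$ only to leaves and to vertices of $D$. So $G_1$ is a spanning subgraph of $S^{(t+1)}_{a,p}$, with $D\cup\{w\}$ in the place of the clique and $w$ in the place of $v$. $\blacksquare$
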